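\title{Schur positivity for triangular Dyck paths via Khovanov--Rozansky homology}

\begin{abstract}
A partition is triangular if it consists of the cells lying under a line. To a triangular partition $\lambda$ one attaches the polynomial $A_\lambda(q,t)$, which counts the partitions $\mu\subseteq\lambda$ by the area between $\mu$ and $\lambda$ and by the number of cells of $\mu$ whose hook is compatible with the mean slope of $\lambda$. We prove that $A_\lambda(q,t)$ is Schur-positive for every triangular $\lambda$. We attach to $\lambda$ an explicit positive braid whose closure is a knot, show that the Hochschild degree $0$ part of its reduced Khovanov--Rozansky homology has graded dimension $t^{-|\lambda|}A_\lambda(q,t)$, and apply the hard Lefschetz theorem of Gorsky, Hogancamp and Mellit.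
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection{Triangular partitions and similar cells}

Partitions are drawn in French notation. The cell in column $i\ge1$ and row $j\ge1$ is the square $[i-1,i]\times[j-1,j]$, and we identify it with its upper right corner $(i,j)$. Row $j$ of a partition $\mu$ consists of the cells $(1,j),\dots,(\mu_j,j)$, and $\mu'_i$ is the length of column $i$. For $\theta\in(0,1)$ and $c>0$ put
\[
h_\theta(x,y)=\theta x+(1-\theta)y,\qquad \lambda(\theta,c)=\{(i,j)\in\mathbb Z_{\ge1}^2:\ h_\theta(i,j)\le c\}.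
\]
We call $h_\theta(p)$ the \emph{height} of the point $p$. A partition $\lambda$ is \emph{triangular} if $\lambda=\lambda(\theta,c)$ for some $\theta$ and $c$. For a triangular $\lambda$, the set of $\theta\in(0,1)$ for which such a $c$ exists is an open interval $(\tau_1,\tau_2)$ (Bergeron--Mazin). Indeed, $c$ exists exactly when every cell of $\lambda$ is lower than each of the finitely many minimal cells outside $\lambda$, and these are finitely many strict linear inequalities in $\theta$. The \emph{mean slope} of $\lambda$ is $\tau_\lambda=(\tau_1+\tau_2)/2$.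

A \emph{triangular Dyck path} is a pair $(\lambda,\mu)$ with $\lambda$ triangular and $\mu\subseteq\lambda$ an arbitrary partition. Its \emph{area} is $\operatorname{area}(\lambda,\mu)=|\lambda|-|\mu|$. For a cell $\gamma=(i,j)$ of $\mu$, the arm $a=\mu_j-i$ and the leg $\ell=\mu'_i-j$ count the cells of $\mu$ to the right of $\gamma$ in its row and above $\gamma$ in its column. The \emph{admissible interval} of $\gamma$ has endpoints
\[
\theta^-(\gamma,\mu)=\frac{\ell}{a+\ell+1},\qquad \theta^+(\gamma,\mu)=\frac{\ell+1}{a+\ell+1}.
\]
The cell $\gamma$ is \emph{similar} if $\theta^-(\gamma,\mu)\le\tau_\lambda<\theta^+(\gamma,\mu)$, and $\operatorname{sim}(\lambda,\mu)$ is the number of similar cells of $\mu$. Define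
\[
A_\lambda(q,t)=\sum_{\mu\subseteq\lambda}q^{\operatorname{area}(\lambda,\mu)}\,t^{\operatorname{sim}(\lambda,\mu)} .
\]

To see what the admissible interval measures, clear denominators:
\begin{equation}\label{eq:hook}
\theta^-<\theta\iff \theta(a+1)>(1-\theta)\ell,\qquad\quad \theta<\theta^+\iff(1-\theta)(\ell+1)>\theta a .
\end{equation}
The first inequality says that the cell $(i+a+1,j)$ just beyond the arm is higher than the end $(i,j+\ell)$ of the leg. The second says that the cell $(i,j+\ell+1)$ just beyond the leg is higher than the end $(i+a,j)$ of the arm. So $\theta^-<\theta<\theta^+$ holds exactly when a level line of $h_\theta$ separates the two ends of the hook of $\gamma$ from the two cells that follow them. For $\mu=\lambda(\theta,c)$ the ends have height at most $c$ and the next cells have height greater than $c$, hence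
\begin{equation}\label{eq:allsimilar}
\theta^-(\gamma,\lambda)<\theta<\theta^+(\gamma,\lambda)\quad\text{for every cell $\gamma$ of }\lambda=\lambda(\theta,c).
\end{equation}
Thus $\operatorname{sim}(\lambda,\mu)$ counts the cells at which $\mu$ looks like a partition cut out by a line parallel to the one that cuts out $\lambda$. The extreme terms of $A_\lambda$ are $q^{|\lambda|}$, from $\mu=\emptyset$, and $t^{|\lambda|}$, from $\mu=\lambda$. It is known that $A_\lambda(q,t)$ is symmetric in $q$ and $t$; the argument below does not use this fact and proves it again.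

For $i\ge j\ge0$ the Schur polynomial in two variables is
\[
s_{(i,j)}(q,t)=\sum_{k=j}^{i}q^kt^{\,i+j-k},
\]
and a symmetric polynomial in $q,t$ is \emph{Schur-positive} if it is a combination of the $s_{(i,j)}$ with nonnegative integer coefficients. We write $s_i$ and $s_{i,j}$ for short. For $\lambda=(n)$ the slope interval is $(0,1/n)$, every cell of every $\mu=(k)$ has admissible interval $(0,1/(a+1))$ with $a<n$ and is similar, and $A_{(n)}=s_n$. For $\lambda=(2,1)$ the slope interval is $(1/3,2/3)$, so $\tau_\lambda=1/2$. The only non-similar cell is the cell $(1,1)$ of $\mu=(2)$, for which $\theta^+=1/2$, and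
\[
A_{(2,1)}=q^3+q^2t+qt^2+t^3+qt=s_3+s_{1,1}.
\]
Likewise $A_{(3,2)}=s_5+s_{3,1}$. These cases suggest the conjecture, which we take from Pons and Le Mogne \cite{PL}, that $A_\lambda$ is always Schur-positive. We prove it.

\begin{theorem}\label{thm:main}
For every triangular partition $\lambda$, the polynomial $A_\lambda(q,t)$ is Schur-positive.
\end{theorem}

\subsection{Irrational slopes}

The mean slope plays no special role. It is more convenient to work with an irrational slope $\theta$, because then $h_\theta$ is injective on $\mathbb Z^2$ and orders all lattice points by height. For irrational $\theta\in(0,1)$ let $\operatorname{sim}_\theta(\mu)$ be the number of cells of $\mu$ with $\theta^-<\theta<\theta^+$.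

\begin{theorem}\label{thm:A}
Let $\theta\in(0,1)$ be irrational, $c>0$, and $\lambda=\lambda(\theta,c)$. Then
\[
A^\theta_\lambda(q,t)=\sum_{\mu\subseteq\lambda}q^{|\lambda|-|\mu|}\,t^{\operatorname{sim}_\theta(\mu)}
\]
is symmetric in $q,t$ and Schur-positive.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:A}]
The numbers $\theta^\pm(\gamma,\mu)$ with $\gamma\in\mu\subseteq\lambda$ form a finite set. Choose an irrational $\theta\in(\tau_\lambda,\tau_2)$ such that none of them lies in $(\tau_\lambda,\theta]$. For all these cells, $\theta^-\le\tau_\lambda<\theta^+$ is equivalent to $\theta^-<\theta<\theta^+$, so $A_\lambda=A^\theta_\lambda$. Since $\theta\in(\tau_1,\tau_2)$, we have $\lambda=\lambda(\theta,c)$ for some $c$.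
\end{proof}

Taking $\theta$ slightly below $\tau_\lambda$ instead, the same argument covers the convention $\theta^-<\tau_\lambda\le\theta^+$. The hypothesis that $\lambda$ is cut out by a line of slope $\theta$ cannot be dropped. In $\lambda=(2,2)$ the cells $(1,2)$ and $(2,1)$ have the disjoint admissible intervals $(0,1/2)$ and $(1/2,1)$, so for every irrational $\theta$ the sum contains $q^4$ but not $t^4$.

\subsection{Schur positivity as a Lefschetz property}

In two variables Schur positivity is a unimodality statement.

\begin{lemma}\label{lem:unimodal}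
Let $f=\sum a_{ij}q^it^j$ be a polynomial with nonnegative integer coefficients and $a_{ij}=a_{ji}$. Then $f$ is Schur-positive if and only if $a_{ij}\le a_{i+1,j-1}$ whenever $0\le i<j$.
\end{lemma}

\begin{proof}
Each $s_{(i,j)}$ satisfies the inequalities, and so does a sum of them. Conversely, put $a_{i+1,-1}=0$ and $g=\sum_{i\ge j\ge0}(a_{ij}-a_{i+1,j-1})\,s_{(i,j)}$. For $m\ge k$ and $d=m+k$, the monomial $q^mt^k$ occurs in $s_{(d-j,j)}$ exactly for $0\le j\le k$, so its coefficient in $g$ is the telescoping sum $\sum_{j=0}^k(a_{d-j,j}-a_{d-j+1,j-1})=a_{mk}$. Both $f$ and $g$ are symmetric, hence $f=g$. The coefficients with $j=0$ are the numbers $a_{i0}\ge0$, and for $i\ge j\ge1$ we have $a_{i+1,j-1}=a_{j-1,i+1}\le a_{j,i}=a_{ij}$.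
\end{proof}

The inequalities of Lemma~\ref{lem:unimodal} follow as soon as $a_{ij}$ is the dimension of a piece of a bigraded vector space that carries an operator of degree $q/t$ whose $(j-i)$-th power identifies the pieces $(i,j)$ and $(j,i)$. The reduced Khovanov--Rozansky homology of a knot carries such an operator \cite{GHM}. The task is therefore to find a knot whose homology has graded dimension $A^\theta_\lambda$, up to a monomial.

Section~\ref{sec:background} recalls the homology, states the two published results that we use (Theorems~\ref{thm:K} and~\ref{thm:GHM}; apart from these and standard facts recalled in that section, everything is proved here), and carries out the whole argument for $\lambda=(1)$. Section~\ref{sec:sweep} rewrites $t^{-|\lambda|}A^\theta_\lambda$ as a weighted count of plays of a game on pairs of binary words. Sections~\ref{sec:moves} and~\ref{sec:recursion} attach a complex to each pair of words and show that its homology obeys the rules of the game. Section~\ref{sec:proof} concludes.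

\section{Braids, Soergel bimodules and homology}\label{sec:background}

\subsection{Braids}

A braid on $n$ strands is written as a word in $\sigma_1^{\pm1},\dots,\sigma_{n-1}^{\pm1}$, where $\sigma_i$ crosses the strands in positions $i$ and $i+1$; a word is read from left to right as a picture from bottom to top. The number of components of the closure of a braid is the number of cycles of its permutation. A \emph{positive permutation braid} is given by a positive word in which any two strands cross at most once, that is, by a reduced word of its permutation. By Matsumoto's theorem it is determined by its permutation. For $N,M\ge0$, let $\chi_{N,M}$ be the positive permutation braid on $N+M$ strands in which each of the first $N$ strands crosses each of the last $M$ strands and there are no other crossings. In particular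
\begin{equation}\label{eq:chi1}
\chi_{N,1}=\sigma_N\cdots\sigma_1,\qquad \chi_{1,M}=\sigma_1\cdots\sigma_M .
\end{equation}

\subsection{Soergel bimodules and Rouquier complexes}

Let $R=R_n=\mathbb Q[x_1,\dots,x_n]$ with $\deg x_i=2$, let $s_i$ exchange $x_i$ and $x_{i+1}$, and let $B_i=R\otimes_{R^{s_i}}R$, generated by $1\otimes 1$ in degree $0$. The category $\mathrm{SBim}_n$ consists of the graded $R$-bimodules that are direct summands of finite direct sums of shifts of tensor products of $B_i$'s, with bimodule maps of degree $0$. These bimodules are free of finite rank as left and as right modules. Let $K^b(\mathrm{SBim}_n)$ be the homotopy category of bounded cochain complexes, and write $\simeq$ for homotopy equivalence. The shift $Q^k$ raises the internal degree by $k$, and the shift $T^k$ raises the cohomological degree by $k$, so that $T^{-1}=[1]$. Put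
\[
q=Q^2,\qquad t=T^2Q^{-2}.
\]
The graded dimension of a bigraded space is the sum of $Q^iT^k$ over a homogeneous basis, written in $q$ and $t$ when possible.

All computations with $B_i$ come from one presentation. The ring $R$ is free over $R^{s_i}$ with basis $1,x_i$, and $x_i$ is a root of $(y-x_i)(y-x_{i+1})\in R^{s_i}[y]$. With $y=1\otimes x_i$ this gives
\begin{equation}\label{eq:B}
B_i=R[y]/(\delta_i\zeta_i),\qquad \delta_i=y-x_{i+1},\qquad \zeta_i=x_i-y .
\end{equation}
Here $R$ acts on the left by multiplication; on the right $x_i$ acts by $y$, $x_{i+1}$ acts by $x_i+x_{i+1}-y$, and the other variables act as on the left. Thus $\delta_i=x_i\otimes1-1\otimes x_{i+1}$ and $\zeta_i=x_i\otimes 1-1\otimes x_i$. For a permutation $u$ of the variables let $R_u$ be $R$ with the usual left action and the right action $r\cdot f=r\,u(f)$; then $R_u\otimes_RR_{u'}=R_{uu'}$. Since $R[y]$ is a domain, the annihilator of $\zeta_i$ in $B_i$ is the ideal $(\delta_i)$. On this ideal $y$ acts as $x_i$, on the ideal $(\zeta_i)$ it acts as $x_{i+1}$, and therefore: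
\begin{itemize}
\item[(B1)] $\{b\in B_i:\zeta_ib=0\}=R\delta_i\cong Q^2R$ as bimodules. This is the set of $b\in B_i$ on which the left and right actions of $R$ agree.
\item[(B2)] The multiplication map $B_i\to R$, $y\mapsto x_i$, is onto, sends $\delta_i$ to $x_i-x_{i+1}$, and has kernel $R\zeta_i\cong Q^2R_{s_i}$.
\item[(B3)] The map $R\to Q^{-2}B_i$, $1\mapsto\delta_i$, is injective with cokernel $Q^{-2}R_{s_i}$.
\end{itemize}

The Rouquier complexes of the generators are $F(\sigma_i)=(B_i\to R)$ in degrees $-1,0$ with the map of (B2), and $F(\sigma_i^{-1})=(R\to Q^{-2}B_i)$ in degrees $0,1$ with the map of (B3). Write $XY$ for $X\otimes_RY$ and let $F(\beta\beta')=F(\beta)F(\beta')$. By Rouquier's theorem $F(\beta)$ depends up to homotopy equivalence only on the braid $\beta$; in particular $F(\beta)F(\beta^{-1})\simeq R$. We usually write $\beta$ for $F(\beta)$. For complexes $X$ on $m$ strands and $Y$ on $n$ strands, $X\sqcup Y=X\otimes_{\mathbb Q}Y$ is their juxtaposition on $m+n$ strands, and $1_k=R_k$ is the identity on $k$ strands, with $1=1_1$. Since $(X\sqcup 1_n)(1_m\sqcup Y)\cong X\sqcup Y\cong(1_m\sqcup Y)(X\sqcup1_n)$,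 complexes placed on disjoint sets of positions commute. Tensor product and juxtaposition with a fixed complex preserve homotopy equivalences and distinguished triangles.

\subsection{Homology and reduced homology}

Khovanov--Rozansky homology of a complex $C$ is obtained by applying Hochschild cohomology to each term and taking cohomology. We need only Hochschild degree $0$:
\[
\mathcal H(C)=H^\bullet\bigl(\operatorname{Hom}_{R\text{-}R}(R,C)\bigr),
\]
where $\operatorname{Hom}$ includes maps of all internal degrees. For a bimodule $M$, $\operatorname{Hom}_{R\text{-}R}(R,M)$ is the set of $m\in M$ with $fm=mf$ for all $f\in R$. The space $\mathcal H(C)$ is bigraded, its piece of degree $Q^iT^k$ is $\operatorname{Hom}_{K^b}(Q^iT^kR,C)$, and a distinguished triangle gives a long exact sequence whose connecting map has degree $T$.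

Let $e=x_1+\dots+x_n$ and $R'=\mathbb Q[x_1-x_2,\dots,x_{n-1}-x_n]$. Then $R=\mathbb Q[e]\otimes R'$ and $B_i=\mathbb Q[e]\otimes B'_i$ with $B_i'=R'\otimes_{R'^{s_i}}R'$. Hence $\mathcal H(\beta)=\mathbb Q[e]\otimes\overline{\mathcal H}(\beta)$, where $\overline{\mathcal H}(\beta)$ is defined like $\mathcal H(\beta)$ with $R',B'_i$ in place of $R,B_i$. This is the Hochschild degree $0$ part of the \emph{reduced} homology, and its graded dimension is $1-q$ times that of $\mathcal H(\beta)$.

\begin{remark}\label{rem:reduced}
The other usual definition of reduced homology takes the derived quotient by one variable $x_1$, that is, the cone of $x_1$ on $\operatorname{Hom}(R,F(\beta))$. If the closure of $\beta$ is a knot, it gives the same graded dimension. On $F(\sigma_i)$ the map $R\to B_i$, $1\mapsto\delta_i$, is a bimodule map by (B1), and its composites with $B_i\to R$ on either side are multiplication by $\delta_i$ on $B_i$ and by $x_i-x_{i+1}$ on $R$. So it is a homotopy between left multiplication by $x_i$ and right multiplication by $x_{i+1}$, and its negative is a homotopy between left $x_{i+1}$ and right $x_i$,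 because $x_{i+1}-y=-\delta_i$. On $F(\sigma_i^{-1})$ the same two maps exchange the roles of differential and homotopy. Passing along a braid word, left $x_i$ on $F(\beta)$ is homotopic to right $x_{\pi(i)}$, where $\pi$ is the permutation of $\beta$. On $\mathcal H(\beta)$ the left and right actions agree, so if $\pi$ is an $n$-cycle all $x_i$ act as $e/n$, which is injective. The cone of $x_1$ then has cohomology $\mathcal H(\beta)/e\mathcal H(\beta)\cong\overline{\mathcal H}(\beta)$. Extending the ground field does not change dimensions either.
\end{remark}

\subsection{The two inputs}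

The first input is a family of complexes constructed in \cite{EH}; we use the normalization of \cite{HM}, see also \cite{M}. Let $J_{n+1}=\sigma_n\cdots\sigma_1\sigma_1\cdots\sigma_n=\chi_{n,1}\chi_{1,n}$ be the braid in which the last strand encircles the other $n$.

\begin{theorem}[\cite{EH,HM,M}]\label{thm:K}
There are complexes $K_n\in K^b(\mathrm{SBim}_n)$, $n\ge1$, with the following properties.
\begin{itemize}
\item[(K1)] $K_1=R_1$.
\item[(K2)] $K_nB_i\simeq0\simeq B_iK_n$, and hence $K_n\sigma_i^{\pm1}\simeq K_n\simeq\sigma_i^{\pm1}K_n$, for $1\le i<n$.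
\item[(K3)] The partial Hochschild trace of $K_{n+1}$ over the last strand is $(t^n+a)K_n$, where $a$ raises the Hochschild degree by one and lowers the internal degree by two. In particular, in Hochschild degree $0$, for $n\ge1$, $k\ge0$ and $Z\in K^b(\mathrm{SBim}_{k+n})$,
\[
\mathcal H\bigl((1_k\sqcup K_{n+1})(Z\sqcup1)\bigr)\cong t^n\,\mathcal H\bigl((1_k\sqcup K_n)Z\bigr).
\]
\item[(K4)] There is a distinguished triangle
\[
qt^{-n}(K_n\sqcup1)\to(K_n\sqcup1)J_{n+1}\to t^{-n}K_{n+1}\to .
\]
\end{itemize}
\end{theorem}

We refer to (K2) as \emph{absorption}. Of (K3) we use only the displayed consequence. To illustrate the normalization, take $n=2$ and $B=B_1$. Then $F(\sigma_1^2)\simeq(Q^2B\to B\to R)$ and $t^{-1}K_2=(Q^4R\to Q^2B\to B\to R)$ in degrees $-3,\dots,0$. The extra term $Q^4R$ is the cone on $qt^{-1}R=Q^4T^{-2}R$, as (K4) requires.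

\begin{theorem}[\cite{GHM}]\label{thm:GHM}
If the closure of $\beta$ is a knot, its reduced homology carries an endomorphism $\mathsf F$ (called $F_2$ in \cite{GHM}) that preserves the Hochschild degree, has degree $Q^4T^{-2}$, and has the hard Lefschetz property. In Hochschild degree $0$ this says: there is an integer $c_0$ such that $\overline{\mathcal H}(\beta)$ lives in $Q$-degrees congruent to $c_0$ modulo $2$, and for all $k\ge0$ the map $\mathsf F^k$ is an isomorphism from the part of $Q$-degree $c_0-2k$ to the part of $Q$-degree $c_0+2k$.
\end{theorem}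

Note that $Q^4T^{-2}=q/t$.

\subsection{The case of one cell}\label{sec:trefoil}

Let $\lambda=(1)$, so that $A_\lambda=q+t$, and take $\beta=\sigma_1^3$ on two strands, whose closure is a knot. Multiply the triangle (K4) for $n=1$ by $\sigma_1$ on the right and absorb $\sigma_1$ into $K_2$:
\[
qt^{-1}\sigma_1\to\sigma_1^3\to t^{-1}K_2\to .
\]
By (B1) and (B2), $\mathcal H(\sigma_1)$ is the cohomology of $R\delta_1\to R$, $\delta_1\mapsto x_1-x_2$, which is $\mathbb Q[x]$ in $T$-degree $0$. By (K3), $\mathcal H(K_2)\cong t\,\mathbb Q[x]$. Both outer terms live in even $T$-degrees, so the connecting map vanishes, and $\mathcal H(\sigma_1^3)$ has graded dimension $(qt^{-1}+1)/(1-q)$. The reduced homology has graded dimension $t^{-1}(q+t)$. The term $qt^{-1}$, in which the full twist $\sigma_1^2$ was erased, corresponds to $\mu=\emptyset$; the term $t^{-1}\cdot t$, in which $K_1$ grew to $K_2$ and then shrank again, corresponds to $\mu=(1)$. The operator $\mathsf F$ maps the second line isomorphically onto the first.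

The general proof iterates this computation. Three kinds of steps are available for a complex that contains $K_r$. If a strand encircles $K_r$, (K4) branches into a term with $K_{r+1}$ and weight $t^{-r}$ and a term with $K_r$ and weight $qt^{-r}$. If a strand of $K_r$ is free, (K3) replaces $K_r$ by $K_{r-1}$ with weight $t^{r-1}$. Isotopies have weight $1$. We need a description of $A^\theta_\lambda$ that has exactly this shape.

\section{Sweeping a partition by a line}\label{sec:sweep}

Fix an irrational $\theta\in(0,1)$, $c>0$, $h=h_\theta$ and $\lambda=\lambda(\theta,c)$. The set $h(\mathbb Z^2_{\ge0})$ is locally finite and $h(\mathbb Z^2)$ is countable, so we may increase $c$ slightly without changing $\lambda$ and assume $c\notin h(\mathbb Z^2)$. Put $M_0=\lfloor c/\theta\rfloor$ and $N_0=\lfloor c/(1-\theta)\rfloor$.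

We lower the line $\{h=s\}$ from $s=c$ to $s<0$ and record what it sees of a partition $\mu\subseteq\lambda$. A branching will occur when the line reaches a cell whose membership in $\mu$ is not yet determined, and the index $r$ of $K_r$ will be the number of times the line enters the region outside $\mu$. The difficulty is to find a finite record of the state of the sweep whose evolution depends on nothing but the record itself.

\subsection{The boundary path and its tokens}

Let $\mu\subseteq\lambda$ and let $P_\mu$ be the infinite lattice path that comes down the $y$-axis, follows the boundary of $\mu$, and leaves along the $x$-axis. It bounds the region $\Omega_\mu$ formed by the squares of the first quadrant that are not in $\mu$. Each row $j\ge1$ contains one vertical step $V_j$ and each column $i\ge1$ one horizontal step $H_i$. The higher and lower endpoints of the steps are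
\[
V_j^+=(\mu_j,j),\quad V_j^-=(\mu_j,j-1),\qquad H_i^+=(i,\mu'_i),\quad H_i^-=(i-1,\mu'_i).
\]
We orient $P_\mu$ from northwest to southeast. A step $V_j$ starts at $V_j^+$ and ends at $V_j^-$, a step $H_i$ starts at $H_i^-$ and ends at $H_i^+$, and at each vertex exactly one step ends and exactly one step starts. A cell $p\notin\mu$, viewed as a lattice point, lies in the interior of $\Omega_\mu$, since none of the four squares around it belongs to $\mu$; in particular it is not a vertex. If $s$ is not the height of a vertex, a step $S$ is, at level $s$,
\[
\text{\emph{waiting} if }h(S^+)<s,\qquad\text{\emph{crossing} if }h(S^-)<s<h(S^+),\qquad\text{\emph{done} if }s<h(S^-).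
\]

\begin{lemma}\label{lem:cross}
Let $s$ not be the height of a vertex of $P_\mu$. The crossing steps are, in the order of $P_\mu$, of the kinds $V,H,V,H,\dots,V,H$, with the same number $r(s)$ of each kind, and they meet the line $\{h=s\}$ in this order from northwest to southeast. A point of the line in the interior of $\Omega_\mu$ lies between the $k$-th vertical and the $k$-th horizontal crossing for some $k$.
\end{lemma}

\begin{proof}
Along $P_\mu$ the height decreases on vertical steps, increases on horizontal steps, and tends to $+\infty$ at both ends. So downward and upward passages through the level $s$ alternate, beginning with a downward and ending with an upward one. The function $x-y$ increases along $P_\mu$ and along the line. Moving southeast along the line, one enters $\Omega_\mu$ across a vertical step, because $\Omega_\mu$ lies to its right, and leaves it across a horizontal step, because $\Omega_\mu$ lies above it.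
\end{proof}

Now let $s\le c$ with $s\notin h(\mathbb Z^2_{\ge0})$. The record of the sweep consists of tokens placed on vertical and horizontal lattice lines.
\begin{itemize}
\item \emph{Vertical tokens}: each waiting $H_i$ gives a token of type $0$ on the line $x=i$, and each crossing $V_j$ gives a token of type $1$ on the line $x=\mu_j$.
\item \emph{Horizontal tokens}: each waiting $V_j$ gives a token of type $0$ on the line $y=j$, and each crossing $H_i$ gives a token of type $1$ on the line $y=\mu'_i$.
\end{itemize}
The line of a token of type $0$ depends only on the index of the step, not on $\mu$: it says that the length of a column or row is still unknown. The \emph{target} of a token is the highest lattice point of its line with height less than $s$. For a crossing step $S$ the target is $S^-$. For a waiting step $S$ the target lies on the line through $S^+$ and is not lower than $S^+$. So all targets lie in $\mathbb Z^2_{\ge0}$. Consecutive lattice points on a vertical line differ in height by $1-\theta$ and on a horizontal line by $\theta$, hence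
\begin{equation}\label{eq:window}
\text{vertical targets have height in }(s-(1-\theta),s),\quad\text{horizontal ones in }(s-\theta,s).
\end{equation}

Distinct vertical tokens lie on distinct lines. Two vertical steps on the same line occupy disjoint open intervals of heights, so at most one is crossing. If $H_i$ is waiting and $\mu_j=i$, then $j\le\mu'_i$, so $h(V_j^+)\le h(H_i^+)<s$ and $V_j$ is not crossing. Transposing, distinct horizontal tokens lie on distinct lines. The set of tokens with their lines and types is the \emph{configuration} at level $s$. Since $h$ is injective, the targets of the vertical tokens have distinct heights. Let $v(s)$ be the word of the types of the vertical tokens, ordered by increasing height of the target, and let $w(s)$ be the same word for the horizontal tokens. Each word contains $r(s)$ letters $1$.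

At level $c$, the steps $V_1,\dots,V_{N_0}$ are waiting, because $V_j^+$ is a cell of $\lambda$ or the point $(0,j)$ with $j\le N_0$. For $j>N_0$ we have $\mu_j=0$; the step $V_{N_0+1}$ is crossing and the later ones are done. The same holds for the $H_i$ with $M_0$ in place of $N_0$. So the initial configuration does not depend on $\mu$: there are vertical tokens of type $0$ on $x=1,\dots,M_0$ and of type $1$ on $x=0$, and horizontal tokens of type $0$ on $y=1,\dots,N_0$ and of type $1$ on $y=0$. This is the first use of the hypothesis $\mu\subseteq\lambda(\theta,c)$. Write $(v^0,w^0)=(v(c),w(c))$; here $r(c)=1$.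

\subsection{Events}

Call $p\in\mathbb Z^2_{\ge0}$ with $h(p)<c$ an \emph{event} of $\mu$ if $p$ is a vertex of $P_\mu$ or a cell outside $\mu$. ``Just above $h(p)$'' means at a level $s>h(p)$ such that $(h(p),s]$ does not meet $h(\mathbb Z^2_{\ge0})$, and similarly below.

\begin{lemma}\label{lem:events}
The configuration and the words change only when $s$ passes the height of an event. If $p=(x,y)$ is an event, then just above $h(p)$ it is the target of exactly one vertical and exactly one horizontal token, which give the last letters of the two words. The words change by one of the following five moves: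
\begin{equation}\label{eq:game}
\begin{array}{lll}
\text{creation} & (v0,w0)\to(1v,1w) & p\text{ ends $H_x$ and starts $V_y$},\\
\text{pass} & (v0,w0)\to(0v,0w) & p\text{ is a cell outside }\mu,\\
\text{annihilation} & (v1,w1)\to(v,w) & p\text{ ends $V_{y+1}$ and starts $H_{x+1}$},\\
\text{horizontal run} & (v0,w1)\to(v,1w) & p\text{ ends $H_x$ and starts $H_{x+1}$},\\
\text{vertical run} & (v1,w0)\to(1v,w) & p\text{ ends $V_{y+1}$ and starts $V_y$}.
\end{array}
\end{equation}
A letter that moves to the front belongs to a token on the same line as before, and all other tokens keep their lines and types. If $r(s)=0$, both words are empty.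
\end{lemma}

\begin{proof}
Let $p=(x,y)\in\mathbb Z^2_{\ge0}$ with $h(p)<c$, and let $s$ be just above $h(p)$. Then $p$ is the highest lattice point below level $s$ on both lines through $p$, so $p$ is the target of a vertical token exactly when there is a token on the vertical line through $p$. A token of type $0$ is there if and only if $x\ge1$ and $y\ge\mu'_x$, that is, $p=H_x^+$ or $p$ is a cell outside $\mu$. A token of type $1$ is there if and only if $p=V_{y+1}^-$. The points $H^+_i$ and $V^-_j$ are the points where steps end, so $p$ is a vertical target if and only if it is an event. In the same way, a horizontal token of type $0$ has target $p$ if and only if $p=V_y^+$ or $p$ is a cell outside $\mu$, and one of type $1$ if and only if $p=H_{x+1}^-$. These are the points where steps start, so $p$ is a horizontal target if and only if it is an event. If $p$ is not an event, no step changes state and no target changes at $h(p)$.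

Let $p$ be an event. Its two tokens have the highest possible target, so they give the last letters, and the types are those in \eqref{eq:game}. Only steps with an endpoint at $p$ change state: a step with $S^+=p$ goes from waiting to crossing, and a step with $S^-=p$ goes from crossing to done. At a pass nothing changes state, and the two tokens of type $0$ remain. At a creation, the waiting $H_x$ and $V_y$ become crossing; the vertical line through $p$ now carries the type $1$ token of $V_y$ and the horizontal line that of $H_x$. At an annihilation $V_{y+1}$ and $H_{x+1}$ are done, and both tokens disappear. At a horizontal run, $H_{x+1}$ is done and $H_x$ becomes crossing; the vertical token of $H_x$ disappears, and the horizontal line through $p$ carries the type $1$ token of $H_x$ in place of that of $H_{x+1}$. At a vertical run, $V_{y+1}$ is done and $V_y$ becomes crossing; the horizontal token of $V_y$ disappears, and the vertical line through $p$ carries the type $1$ token of $V_y$. A vertical token that remains on the line through $p$ has new target of height $h(p)-(1-\theta)$. By \eqref{eq:window} at level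 $s$, all other vertical targets are higher, so its letter moves to the front. The same holds for horizontal tokens with $\theta$.

If $r(s)=0$, the path does not meet level $s$, so it lies above it and no step is waiting or crossing.
\end{proof}

The creations occur at the corners of $\mu$ (its removable cells), and the passes occur exactly at the cells of $\lambda\setminus\mu$.

Forget the geometry and regard \eqref{eq:game} as a game. A \emph{position} is a pair of binary words with the same number $r$ of ones. If both words are nonempty, the last letters determine the move, except that at $(v0,w0)$ one chooses between creation and pass. A \emph{play} is a sequence of moves starting at $(v^0,w^0)$, and it is \emph{complete} if it ends at a position with an empty word. The \emph{history} of $\mu$ is the play formed by its events in order of decreasing height. Following Section~\ref{sec:trefoil}, with $r$ the number of ones in each word \emph{before} the move, we give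
\[
\text{creation weight }t^{-r},\qquad\text{pass weight }qt^{-r},\qquad\text{annihilation weight }t^{r-1},
\]
and weight $1$ to runs. The weight of a play is the product of the weights of its moves.

\begin{example}\label{ex:21}
Let $\theta\in(1/2,3/5)$ be irrational and let $c$ be just above $h(2,1)=1+\theta$, so that $\lambda=(2,1)$, $M_0=2$, $N_0=3$. The lattice points below level $c$ are, by decreasing height,
\[
(2,1),\ (1,2),\ (0,3),\ (2,0),\ (1,1),\ (0,2),\ (1,0),\ (0,1),\ (0,0).
\]
The vertical targets are $(0,3),(1,2),(2,1)$ and the horizontal ones $(2,0),(0,3),(1,2),(2,1)$, so $(v^0,w^0)=(100,1000)$. Write positions as columns $\binom vw$, omit the initial position and the final move from $\binom11$ to the empty words, and label arrows by weights different from $1$. The five histories are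
\[
\begin{array}{rl}
(2,1):&\xrightarrow{t^{-1}}\tbinom{110}{1100}\xrightarrow{t^{-2}}\tbinom{111}{1110}\to\tbinom{111}{111}\xrightarrow{t^2}\tbinom{11}{11}\xrightarrow{t}\tbinom11\\[2mm]
(2):&\xrightarrow{t^{-1}}\tbinom{110}{1100}\xrightarrow{qt^{-2}}\tbinom{011}{0110}\to\tbinom{101}{011}\xrightarrow{t}\tbinom{10}{01}\to\tbinom{1}{10}\to\tbinom11\\[2mm]
(1,1):&\xrightarrow{qt^{-1}}\tbinom{010}{0100}\xrightarrow{t^{-1}}\tbinom{101}{1010}\to\tbinom{110}{101}\to\tbinom{11}{110}\to\tbinom{11}{11}\xrightarrow{t}\tbinom11\\[2mm]
(1):&\xrightarrow{qt^{-1}}\tbinom{010}{0100}\xrightarrow{qt^{-1}}\tbinom{001}{0010}\to\tbinom{100}{001}\to\tbinom{10}{100}\xrightarrow{t^{-1}}\tbinom{11}{110}\to\tbinom{11}{11}\xrightarrow{t}\tbinom11\\[2mm]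
\emptyset:&\xrightarrow{qt^{-1}}\tbinom{010}{0100}\xrightarrow{qt^{-1}}\tbinom{001}{0010}\to\tbinom{100}{001}\to\tbinom{10}{100}\xrightarrow{qt^{-1}}\tbinom{01}{010}\to\tbinom{10}{01}\to\tbinom1{10}\to\tbinom11 .
\end{array}
\]
These are all the complete plays, and their weights $1$, $qt^{-2}$, $qt^{-1}$, $q^2t^{-2}$, $q^3t^{-3}$ add up to $t^{-3}A_{(2,1)}$. The non-similar cell of $\mu=(2)$ shows up as a pass that takes place at $r=2$ instead of $r=1$; see Figure~\ref{fig:sweep}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!45] (0,0) rectangle (1,1);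
\fill[gray!15] (1,0) rectangle (2,1);
\draw[gray!70,dotted] (0,0) grid (3,4);
\draw[gray] (0,2)--(1,2)--(1,1);
\draw[very thick] (0,4.2)--(0,1)--(2,1)--(2,0)--(3.2,0);
\draw[dashed] (-0.3,3.795)--(2.666,-0.3);
\fill (1,2) circle (2pt) node[above right] {$p$};
\draw[fill=white] (0,3.381) circle (2pt);
\draw[fill=white] (1.724,1) circle (2pt);
\draw[fill=white] (2,0.619) circle (2pt);
\draw[fill=white] (2.448,0) circle (2pt);
\node at (0.3,3.65) {$V_4$};
\node at (1.4,0.75) {$H_2$};
\node at (2.3,0.75) {$V_1$};
\node at (2.8,0.25) {$H_3$};
\end{tikzpicture}
\caption{The boundary path (thick) of $\mu=(2)$ inside $\lambda=(2,1)$, for $\theta\approx0.58$. The level line through the cell $p=(1,2)\in\lambda\setminus\mu$ crosses the steps $V_4,H_2,V_1,H_3$, so $r=2$. The step $V_1$ crosses southeast of $p$; the pair $(p,V_1)$ corresponds to the cell of $\mu$ in the column of $p$ and the row of $V_1$ (dark), which is the only non-similar cell.}\label{fig:sweep}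
\end{figure}

\subsection{Histories are the complete plays}

\begin{proposition}\label{prop:bijection}
There are finitely many plays, and $\mu\mapsto(\text{history of }\mu)$ is a bijection from $\{\mu\subseteq\lambda\}$ to the set of complete plays. In every complete play the last move goes from the position $(1,1)$ to the empty words, all earlier positions have $r\ge1$, and all earlier annihilations have $r\ge2$.
\end{proposition}

\begin{proof}
\emph{Shape of a history.} There are finitely many events, and for $s<0$ all steps are done and the words are empty. By Lemma~\ref{lem:events} both words are nonempty before each event, and a position with $r=0$ is empty. So the history is complete, $r\ge1$ before the last move, and an annihilation with $r=1$ can only be the last move. The only move in \eqref{eq:game} that leads to two empty words starts from $(1,1)$.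

\emph{Injectivity.} The initial configuration does not depend on $\mu$. Given the configuration and the level, the next event is the target of the last vertical token, and by Lemma~\ref{lem:events} the next configuration is determined by the move. By induction the play determines the point at which each move takes place. The passes take place at the cells of $\lambda\setminus\mu$, so the play determines $\mu$.

\emph{Switching a choice.} Suppose that at the event $p=(x,y)$ of $\mu$ both last letters are $0$. We claim that some $\mu^*\subseteq\lambda$ has the same configuration as $\mu$ at all levels in $(h(p),c]$ and makes the other choice at $p$. If $p\notin\mu$, let $\mu^*=\mu\cup\{(a,b):a\le x,\ b\le y\}$, which lies in $\lambda$ because $h(p)<c$. A row $b$ whose length changes has $b\le y$ and length at most $x$ in both partitions, so $h(V_b^+)\le h(p)$ in both, and $V_b$ is waiting above $h(p)$ in both. The same holds for columns. Waiting steps give tokens that do not depend on the partition, and all other steps of the two paths coincide. As $\mu_y<x$ and $\mu'_x<y$, we get $\mu^*_y=x$ and $\mu^{*\prime}_x=y$, so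 $p$ is a creation for $\mu^*$. If $p$ is a corner of $\mu$, let $\mu^*=\mu\setminus\{p\}$. Only $V_y$ and $H_x$ change, both are waiting above $h(p)$ in both partitions, and $p$ is a pass for $\mu^*$.

\emph{Surjectivity.} We show by induction on the length that every play is the beginning of a history. Let a play of length $m+1$ be given whose first $m$ moves begin the history of $\mu$. The position reached is not empty, so the history of $\mu$ continues. If the move is forced, $\mu$ works; otherwise $\mu$ or $\mu^*$ works. Hence plays have bounded length, and there are finitely many. A complete play begins a history and cannot be continued, so it is the whole history.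
\end{proof}

The last sentence of the proposition depends on the special form of $(v^0,w^0)$. From $(01,01)$, for instance, the game leads to $(0,0)$, where $r=0$ and one can pass forever.

\subsection{The weight of a history}

\begin{proposition}\label{prop:weight}
The weight of the history of $\mu$ is $q^{|\lambda|-|\mu|}\,t^{\operatorname{sim}_\theta(\mu)-|\lambda|}$. Consequently the sum of the weights of all complete plays is $t^{-|\lambda|}A^\theta_\lambda(q,t)$.
\end{proposition}

\begin{proof}
The exponent of $q$ is the number $|\lambda\setminus\mu|$ of passes. The quantity $\binom r2$ increases by $r$ at a creation, decreases by $r-1$ at an annihilation, and is unchanged by the other moves. It starts at $\binom12=0$ and ends at $\binom02=0$, so the weights of creations and annihilations cancel. The exponent of $t$ is therefore $-\sum_{p\in\lambda\setminus\mu}r(p)$, where $r(p)$ is the value of $r$ just above $h(p)$, and it remains to prove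
\begin{equation}\label{eq:deficit}
|\mu|-\operatorname{sim}_\theta(\mu)=\sum_{p\in\lambda\setminus\mu}\bigl(r(p)-1\bigr).
\end{equation}

\emph{The left side.} For a cell $(i,j)\in\mu$ with arm $a$ and leg $\ell$,
\[
h(V_j^+)-h(H_i^-)=\theta(a+1)-(1-\theta)\ell,\qquad h(H_i^+)-h(V_j^-)=(1-\theta)(\ell+1)-\theta a .
\]
Neither number is $0$, since $\theta$ is irrational. By \eqref{eq:hook}, the cell fails $\theta^-<\theta<\theta^+$ if and only if it is of
\[
\text{type I: }h(V_j^+)<h(H_i^-)\qquad\text{or of}\qquad\text{type II: }h(H_i^+)<h(V_j^-),
\]
and the two types exclude each other because $\theta^-<\theta^+$.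

\emph{The right side.} Let $p=(x,y)\in\lambda\setminus\mu$. It is not a vertex and $h$ is injective, so no vertex has height $h(p)$, and $r(p)=r(h(p))$. By Lemma~\ref{lem:cross}, $p$ lies between the $k$-th vertical and the $k$-th horizontal crossing for some $k$. Then $r(p)-1=(k-1)+(r(p)-k)$ is the number of horizontal steps that cross the level of $p$ northwest of $p$, plus the number of vertical steps that cross it southeast of $p$.

\emph{Horizontal pairs and type I.} We show that $(p,H_i)\mapsto(i,y)$ is a bijection from the pairs with $p=(x,y)\in\lambda\setminus\mu$ and $H_i$ crossing the level of $p$ northwest of $p$ onto the cells of type I. A step $H_i$ with $h(H_i^-)<h(p)<h(H_i^+)$ crosses at ordinate $\mu'_i$, so it crosses northwest of $p$ if and only if $\mu'_i>y$. In that case $(i,y)\in\mu$, and since $x-\mu_y\ge1$,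
\[
h(V_y^+)\le h(p)-\theta<h(H_i^+)-\theta=h(H_i^-),
\]
so $(i,y)$ is of type I. Conversely let $(i,y)\in\mu$ be of type I. If $\mu'_i=y$, then $H_i^-=(i-1,y)$ would be lower than $V_y^+=(\mu_y,y)$; hence $\mu'_i>y$. The heights $h(\mu_y+m,y)$, $m\in\mathbb Z$, form a progression of difference $\theta$ that avoids $h(H_i^\pm)$, because $H_i^\pm$ have ordinate different from $y$. So exactly one $m$ has $h(\mu_y+m,y)$ in the interval $(h(H_i^-),h(H_i^+))$ of length $\theta$, and $m\ge1$ because $h(V_y^+)<h(H_i^-)$. The point $p=(\mu_y+m,y)$ is a cell outside $\mu$, and $h(p)<h(H_i^+)\le c$ because $H_i^+=(i,\mu'_i)$ is a cell of $\mu\subseteq\lambda$. So $p\in\lambda\setminus\mu$, and $(p,H_i)$ is the unique preimage of $(i,y)$.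

\emph{Vertical pairs and type II.} Reflection in the diagonal replaces $\mu,\lambda,\theta$ by $\mu',\lambda',1-\theta$, preserves heights, and exchanges $V$ with $H$, northwest with southeast, and type I with type II. So the pairs $(p,V_j)$ with $V_j$ crossing southeast of $p$ are in bijection with the cells of type II. This proves \eqref{eq:deficit}. The last assertion follows from Proposition~\ref{prop:bijection}.
\end{proof}

\section{Moves on complexes}\label{sec:moves}

To play the game with complexes we must move strands around a diagram that contains the box $K_r$, keeping exact track of degrees. We need conjugation, the positive Markov move, and the right to slide a strand across a box. The \emph{flip} $x_i\mapsto x_{n+1-i}$ induces an autoequivalence $X\mapsto X^\dagger$ of $K^b(\mathrm{SBim}_n)$ that respects products, sends $\sigma_i$ to $\sigma_{n-i}$, satisfies $(X\sqcup Y)^\dagger=Y^\dagger\sqcup X^\dagger$, and preserves $\mathcal H$. It converts left-handed statements into right-handed ones.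

\begin{lemma}[Cyclicity]\label{lem:cyc}
If $X$ is a Rouquier complex and $Y\in K^b(\mathrm{SBim}_n)$, then $\mathcal H(XY)\cong\mathcal H(YX)$.
\end{lemma}

\begin{proof}
Left and right multiplication by the invertible objects $X^{\pm1}$ are autoequivalences of $K^b$ commuting with shifts. Hence $\operatorname{Hom}(R,XY)\cong\operatorname{Hom}(X^{-1},Y)\cong\operatorname{Hom}(R,YX)$ in $K^b$, with all shifts.
\end{proof}

\begin{lemma}[Markov move]\label{lem:markov}
Let $X,Y\in K^b(\mathrm{SBim}_{n-1})$, at least one of them a Rouquier complex. Then
\[
\mathcal H\bigl((X\sqcup1)\sigma_{n-1}(Y\sqcup1)\bigr)\cong\mathcal H(XY)\cong\mathcal H\bigl((1\sqcup X)\sigma_1(1\sqcup Y)\bigr).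
\]
\end{lemma}

\begin{proof}
By the flip it suffices to prove the first isomorphism. We first show $\mathcal H((Z\sqcup1)\sigma_{n-1})\cong\mathcal H(Z)$ for every $Z\in K^b(\mathrm{SBim}_{n-1})$. For an $R_n$-bimodule $L$ let $\operatorname{Tr}^0L=\{m\in L:x_nm=mx_n\}$, an $R_{n-1}$-bimodule. We have $(Z\sqcup1)\otimes_{R_n}L=Z\otimes_{R_{n-1}}L$, with $x_n$ acting on both sides through $L$. The terms of $Z$ are free right $R_{n-1}$-modules, so the elements commuting with $x_n$ form $Z\otimes_{R_{n-1}}\operatorname{Tr}^0L$, and
\[
\operatorname{Hom}_{R_n\text{-}R_n}\bigl(R_n,(Z\sqcup1)L\bigr)=\operatorname{Hom}_{R_{n-1}\text{-}R_{n-1}}\bigl(R_{n-1},Z\otimes_{R_{n-1}}\operatorname{Tr}^0L\bigr).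
\]
We have $\operatorname{Tr}^0R_n=R_n$. On $B_{n-1}$, left minus right multiplication by $x_n$ is multiplication by $-\zeta_{n-1}$, so $\operatorname{Tr}^0B_{n-1}=R_n\delta_{n-1}$ by (B1). By (B2), $\operatorname{Tr}^0F(\sigma_{n-1})$ is the complex $Q^2R_n\to R_n$ given by multiplication by $x_{n-1}-x_n$. As $R_{n-1}$-bimodules $R_n=R_{n-1}\oplus(x_{n-1}-x_n)R_n$, so this complex is homotopy equivalent to $R_{n-1}$ in degree $0$, which gives the claim.

If $Y$ is a Rouquier complex, cyclicity moves $Y\sqcup1$ to the front. If $X$ is, cyclicity moves $X\sqcup1$ and then $\sigma_{n-1}$ to the end. Either way we reach $(YX\sqcup1)\sigma_{n-1}$, and $\mathcal H(YX)\cong\mathcal H(XY)$ by cyclicity.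
\end{proof}

The normalization of $F(\sigma_i)$, with $R$ in bidegree $0$, is what makes this move free of shifts.

Sliding a strand across a braid is a braid relation, but $K_r$ is not a braid, so we prove the statement for all complexes. In the derived category it is immediate, since there a crossing is a shifted $R_{s_i}$. That is not enough, because $\mathcal H$ does not respect quasi-isomorphisms: $\operatorname{Hom}(R,R_{s_i})=0$, while $\mathcal H(\sigma_i)\ne0$. The proof shows that on single bimodules the derived isomorphism lifts uniquely to the homotopy category, and then extends the lift to complexes.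

\begin{lemma}[Sliding]\label{lem:slide}
For $C\in K^b(\mathrm{SBim}_n)$, on $n+1$ strands,
\[
(C\sqcup1)\chi_{n,1}\simeq\chi_{n,1}(1\sqcup C),\qquad(1\sqcup C)\chi_{1,n}\simeq\chi_{1,n}(C\sqcup1).
\]
\end{lemma}

\begin{proof}
The flip exchanges $\chi_{n,1}$ and $\chi_{1,n}$, so the second statement for $C$ is the first for $C^\dagger$. Let $R=R_{n+1}$, $G=F(\chi_{n,1})$, $G^{-1}=F(\chi_{n,1}^{-1})$, and
\[
\Phi(C)=G^{-1}(C\sqcup1)G,\qquad\Psi(C)=1\sqcup C .
\]
We must show $\Phi(C)\simeq\Psi(C)$.

\emph{Step 1: for $B\in\mathrm{SBim}_n$, $\Phi(B)$ is homotopy equivalent to a bimodule $B^\sharp\in\mathrm{SBim}_{n+1}$ in degree $0$.} For $1\le i<n$ the braid relation $\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}$ and far commutation give $\sigma_i\chi_{n,1}=\chi_{n,1}\sigma_{i+1}$, so $\Phi(\sigma_i)\simeq\sigma_{i+1}$. On any number of strands, $\operatorname{Hom}_{K^b}(R,F(\sigma_i))$ is spanned by the inclusion $\iota_i$ of the term $R$, and $\iota_i\ne0$ because there is no nonzero map $R\to B_i$ of degree $0$ by (B1). Conjugation by $G$ is an autoequivalence, so $\Phi(\iota_i)\neq0$, and under $\Phi(R_n)\simeq R$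 and $\Phi(\sigma_i)\simeq\sigma_{i+1}$ it becomes a nonzero multiple of $\iota_{i+1}$. Since $\operatorname{Cone}(\iota_i)\simeq B_i[1]$, comparing cones gives $\Phi(B_i)\simeq B_{i+1}$. The functor $\Phi$ commutes with sums and shifts, and $\Phi(XY)\simeq\Phi(X)\Phi(Y)$ because $GG^{-1}\simeq R$. So the claim holds for a sum $X$ of shifted products of $B_i$'s. If $B$ is the image of an idempotent $\epsilon$ of such an $X$, then $\Phi(\epsilon)$ corresponds to an idempotent in $\operatorname{End}_{K^b}(X^\sharp)=\operatorname{End}(X^\sharp)$. Its image $B^\sharp$ lies in $\mathrm{SBim}_{n+1}$, and $\Phi(B)$ and $B^\sharp$ split the same idempotent in $K^b$, so they are isomorphic there.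

\emph{Step 2: there are homotopy equivalences $f_B:\Phi(B)\to\Psi(B)$, natural up to homotopy in $B\in\mathrm{SBim}_n$.} Let $D^b$ be the bounded derived category of graded $R$-bimodules. By (B2) and (B3) there are quasi-isomorphisms $T^{-1}Q^2R_{s_i}\to F(\sigma_i)$ and $F(\sigma_i^{-1})\to TQ^{-2}R_{s_i}$. All terms are free on both sides, so the cones of these maps are contractible as complexes of left modules and of right modules, and the maps remain quasi-isomorphisms after tensoring on either side. With $u=s_n\cdots s_1$ the shifts cancel, and $\Phi(B)\cong R_{u^{-1}}(B\sqcup1)R_u$ in $D^b$, naturally in $B$. The right side is $B\sqcup1$ with $f\in R$ acting on both sides through $u(f)$. Since $u(x_{i+1})=x_i$ for $i\le n$ and $u(x_1)=x_{n+1}$, it is $1\sqcup B$. This gives natural isomorphisms $\varphi_B:\Phi(B)\to\Psi(B)$ in $D^b$. Bimodules embed fully faithfully in both $K^b$ and $D^b$, so by Step 1 the localization map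
\[
\operatorname{Hom}_{K^b}(\Phi(B),\Psi(B'))=\operatorname{Hom}(B^\sharp,\Psi(B'))=\operatorname{Hom}_{D^b}(\Phi(B),\Psi(B'))
\]
is bijective for all $B,B'\in\mathrm{SBim}_n$. Hence $\varphi_B$ lifts to a unique $f_B$ in $K^b$. It corresponds to a map of bimodules $B^\sharp\to\Psi(B)$ that is invertible in $D^b$, hence invertible, so $f_B$ is a homotopy equivalence. For $g:B\to B'$ the maps $\Psi(g)f_B$ and $f_{B'}\Phi(g)$ agree in $D^b$, hence in $K^b$.

\emph{Step 3: complexes.} Let $C=(C^k,d)$. After multiplying the summand $(G^{-1})^a\otimes (C^k\sqcup1)\otimes G^b$ by $(-1)^{ak}$, the complex $\Phi(C)$ becomes $\bigoplus_kT^k\Phi(C^k)$ with differential $(-1)^k\partial_k+\Phi(d)$, where $\partial_k$ is the differential of $\Phi(C^k)$. Consider the complex $\operatorname{Hom}^\bullet(\Phi(C),\Psi(C))$ of maps of $Q$-degree $0$. Its part of degree $m$ is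
\[
\bigoplus_{k,p}\operatorname{Hom}^{m-p}\bigl(\Phi(C^k),\Psi(C^{k+p})\bigr);
\]
we call $m-p$ the inner degree. The differential is $D_0+D_1$, where $D_0$ comes from the $\partial_k$ and preserves $p$, and $D_1$ comes from $\Phi(d)$ and $\Psi(d)$ and raises $p$ by one. Separating by $p$ gives $D_0^2=0$, $D_0D_1+D_1D_0=0$, $D_1^2=0$. By Step 1 the $D_0$-cohomology vanishes in nonzero inner degrees.

We construct $f=\sum_{p\ge0}f_p$ of degree $0$ with $f_0=(f_{C^k})_k$ and $D_0f_p=-D_1f_{p-1}$ for $p\ge1$. For $p=1$, $D_1f_0$ has components $\Psi(d)f_{C^k}-f_{C^{k+1}}\Phi(d)$, which are null-homotopic by Step 2, so $f_1$ exists. For $p\ge2$ we have $D_0D_1f_{p-1}=-D_1D_0f_{p-1}=D_1^2f_{p-2}=0$, and $D_1f_{p-1}$ has inner degree $1-p<0$, so it is a $D_0$-boundary. As $C$ is bounded, the terms vanish for large $p$. Then $(D_0+D_1)f=0$, so $f$ is a chain map. It preserves the filtrations by $k$, and its cone has a finite, termwise split filtration with subquotients the shifted cones of the $f_{C^k}$, which are contractible. Hence the cone of $f$ is contractible.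
\end{proof}

The triangle (K4) concerns a strand to the right of $K_r$. We need it for a strand to the left.

\begin{lemma}\label{lem:triangle}
On $r+1$ strands there is a distinguished triangle
\[
qt^{-r}(1\sqcup K_r)\to(1\sqcup K_r)\chi_{1,r}\chi_{r,1}\to t^{-r}K_{r+1}\to .
\]
\end{lemma}

\begin{proof}
Conjugate (K4) by $\chi=\chi_{1,r}$. By Lemma~\ref{lem:slide}, $\chi(K_r\sqcup1)\chi^{-1}\simeq1\sqcup K_r$. By absorption, $\chi K_{r+1}\chi^{-1}\simeq K_{r+1}$. Since $J_{r+1}=\chi_{r,1}\chi$, the middle term is $\chi(K_r\sqcup1)\chi_{r,1}\simeq(1\sqcup K_r)\chi\chi_{r,1}$.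
\end{proof}

\section{A complex for each position}\label{sec:recursion}

We want a complex $C(v,w)$ containing $K_r$, with one strand for each letter $0$ of $v$ or $w$ and $r$ strands through $K_r$, in which the last letters of the words control the rightmost strand. A last letter $1$ should leave this strand inside the box, and a last letter $0$ should carry it across the box. Two last letters $0$ then carry it across twice, which is the situation of Lemma~\ref{lem:triangle}.

For a binary word $u$ with $m$ zeros and $k$ ones, let $\pi_u$ be the positive permutation braid whose strands are labeled by $u$ at the bottom and by $0^m1^k$ at the top, with equally labeled strands not crossing. Let $\rho_u$ be the one with $0^m1^k$ at the bottom and $u$ at the top. For a complex $X$ on $m$ strands and an ambient number $n$ of strands, write $X^{[a]}=1_a\sqcup X\sqcup1_{n-a-m}$, which lives on the positions $a+1,\dots,a+m$, and write $X$ for $X^{[0]}$.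

Let $v$ have $M$ zeros and $r$ ones, let $w$ have $N$ zeros and $r$ ones, with $r\ge1$, and let $n=N+M+r$. On $n$ strands define (Figure~\ref{fig:C})
\[
C(v,w)=\pi_v^{[N]}\,K_r^{[N+M]}\,\chi_{N,M}\,\rho_w^{[M]},\qquad\mathcal H(v,w)=\mathcal H(C(v,w)).
\]
For $r=1$ we have $K_1=R_1$, and $C(v,w)$ is the Rouquier complex of the positive braid $\beta_{v,w}=\pi_v^{[N]}\chi_{N,M}\rho_w^{[M]}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (2,0.9)--(2,1.5)--(0.5,2.8)--(0.5,4.3);
\draw[white,line width=6pt] (0.8,1.76)--(1.7,2.54);
\draw[thick] (0.5,-0.4)--(0.5,1.5)--(2,2.8)--(2,3.2);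
\draw[thick] (3.5,0.9)--(3.5,3.2);
\draw[thick] (2.75,-0.4)--(2.75,0.1);
\draw[thick] (2.75,3.9)--(2.75,4.3);
\draw[fill=white] (1.5,0.1) rectangle (4,0.9);
\node at (2.75,0.5) {$\pi_v$};
\draw[fill=white] (3.05,1.3) rectangle (3.95,2.0);
\node at (3.5,1.65) {$K_r$};
\draw[fill=white] (1.5,3.2) rectangle (4,3.9);
\node at (2.75,3.55) {$\rho_w$};
\node[left] at (0.5,0.5) {$N$};
\node[left] at (2,1.2) {$M$};
\node[right] at (3.5,2.6) {$r$};
\node[right] at (2.75,-0.25) {$v$};
\node[right] at (2.75,4.15) {$w$};
\end{tikzpicture}
\caption{The complex $C(v,w)$, read from bottom to top. Each line stands for a bundle of parallel strands. The braid $\pi_v$ sorts $v$ into $M$ zeros and $r$ ones, the ones pass through $K_r$, the $M$ zeros cross the $N$ leftmost strands, and $\rho_w$ shuffles these $N$ strands with the $r$ ones into $w$. All crossings are positive.}\label{fig:C}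
\end{figure}

\begin{example}\label{ex:trefoilbraid}
For $\theta$ as in Example~\ref{ex:21} and $c$ just above $1$ we have $\lambda=(1)$ and $(v^0,w^0)=(10,100)$. Here $M=1$, $N=2$, $n=4$, and
\[
\beta_{10,100}=\sigma_3\cdot\sigma_2\sigma_1\cdot\sigma_3\sigma_2=\sigma_3\sigma_2\sigma_3\,\sigma_1\sigma_2=\sigma_2\sigma_3\sigma_2\sigma_1\sigma_2 .
\]
A Markov move on the right gives $\sigma_2\sigma_2\sigma_1\sigma_2$ on three strands, and one on the left gives $\sigma_1^3$ on two strands, the braid of Section~\ref{sec:trefoil}.
\end{example}

We use the following identities of braids, where $u$ has $m$ zeros and $k$ ones. In each of them the right side is a positive word in which no two strands cross twice and whose permutation is that of the left side, as one sees by following the labels. For example, $\pi_u$ turns $u0$ into $0^m1^k0$, and $\chi_{k,1}^{[m]}$ then moves the last zero across the $k$ ones.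
\begin{align}
&\chi_{N,M}=\chi_{N,M-1}\,\chi_{N,1}^{[M-1]}=\chi_{N,1}\,\chi_{N,M-1}^{[1]}\qquad(M\ge1),\label{eq:b}\\
&\chi_{N,M}=\chi_{1,M}^{[N-1]}\,\chi_{N-1,M}\qquad(N\ge1),\label{eq:c}\\
&\pi_{0u}=\pi_u^{[1]},\qquad\pi_{u1}=\pi_u,\qquad\pi_{1u}=\pi_u^{[1]}\chi_{1,m},\qquad\pi_{u0}=\pi_u\,\chi_{k,1}^{[m]},\label{eq:d}\\
&\rho_{0u}=\rho_u^{[1]},\qquad\rho_{u1}=\rho_u,\qquad\rho_{1u}=\chi_{m,1}\,\rho_u^{[1]},\qquad\rho_{u0}=\chi_{1,k}^{[m]}\rho_u .\label{eq:e}
\end{align}

\begin{proposition}\label{prop:rec}
Let $r\ge1$ be the number of ones in each of the two words on the left side.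
\begin{itemize}
\item[(R0)] $\mathcal H(1,1)=\mathbb Q[x_1]$.
\item[(R1)] $\mathcal H(v1,w1)\cong t^{r-1}\mathcal H(v,w)$ if $r\ge2$.
\item[(R2)] $\mathcal H(v0,w1)\cong\mathcal H(v,1w)$.
\item[(R3)] $\mathcal H(v1,w0)\cong\mathcal H(1v,w)$.
\item[(R4)] If $\mathcal H(1v,1w)$ and $\mathcal H(0v,0w)$ live in even $T$-degrees, then
\[
\mathcal H(v0,w0)\cong t^{-r}\mathcal H(1v,1w)\oplus qt^{-r}\mathcal H(0v,0w).
\]
\end{itemize}
\end{proposition}

\begin{proof}
The numbers $M,N,n$ refer to the pair on the left side, and $j=N+M-1=n-r-1$. In all cases $\pi_v^{[N]}$ and $\rho_w^{[M]}$ live on positions at most $n-1$, and $\chi_{N,M}$ lives on positions at most $j+1\le n-1$. By \eqref{eq:chi1}, $\chi_{r,1}^{[j]}=\sigma_{n-1}\cdots\sigma_{j+1}$ and $\chi_{1,r}^{[j]}=\sigma_{j+1}\cdots\sigma_{n-1}$, and Lemma~\ref{lem:slide} on the last $r+1$ positions reads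
\begin{equation}\label{eq:slide}
\chi_{r,1}^{[j]}K_r^{[j+1]}\simeq K_r^{[j]}\chi_{r,1}^{[j]},\qquad K_r^{[j+1]}\chi_{1,r}^{[j]}\simeq\chi_{1,r}^{[j]}K_r^{[j]} .
\end{equation}
The box $K_r^{[j]}$ lives on the positions $j+1,\dots,n-1$ and absorbs $\sigma_{j+1},\dots,\sigma_{n-2}$.

(R0) holds because $C(1,1)=K_1=R_1$.

(R1) By \eqref{eq:d} and \eqref{eq:e}, $C(v1,w1)=\pi_v^{[N]}K_r^{[N+M]}\chi_{N,M}\rho_w^{[M]}$. Cyclicity moves $\pi_v^{[N]}$ to the end and gives $(1_{N+M}\sqcup K_r)(Z\sqcup1)$ with $Z=\chi_{N,M}\rho_w^{[M]}\pi_v^{[N]}$ on $n-1$ strands. Apply (K3), which needs $r-1\ge1$, and move $\pi_v^{[N]}$ back.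

(R2) Here $v$ has $M-1$ zeros and $r$ ones, and $w$ has $N$ zeros and $r-1$ ones. By \eqref{eq:d}, \eqref{eq:e} and \eqref{eq:slide},
\[
C(v0,w1)=\pi_v^{[N]}\chi_{r,1}^{[j]}K_r^{[j+1]}\chi_{N,M}\rho_w^{[M]}\simeq\pi_v^{[N]}K_r^{[j]}\cdot\sigma_{n-1}\cdot\sigma_{n-2}\cdots\sigma_{j+1}\,\chi_{N,M}\rho_w^{[M]} .
\]
Position $n$ is met only by $\sigma_{n-1}$, and the factor to its right is a braid. The Markov move deletes $\sigma_{n-1}$ and the last strand, and $K_r^{[j]}$ absorbs $\sigma_{n-2}\cdots\sigma_{j+1}$. What remains on $n-1$ strands is $\pi_v^{[N]}K_r^{[N+M-1]}\chi_{N,M}\rho_w^{[M]}$. By \eqref{eq:b} and \eqref{eq:e}, $\chi_{N,M}\rho_w^{[M]}=\chi_{N,M-1}\chi_{N,1}^{[M-1]}\rho_w^{[M]}=\chi_{N,M-1}\rho_{1w}^{[M-1]}$, so this is $C(v,1w)$.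

(R3) Here $v$ has $M$ zeros and $r-1$ ones, and $w$ has $N-1$ zeros and $r$ ones. The box $K_r^{[j+1]}$ commutes with $\chi_{N,M}$, so
\[
C(v1,w0)\cong\pi_v^{[N]}\chi_{N,M}K_r^{[j+1]}\chi_{1,r}^{[j]}\rho_w^{[M]}\simeq\pi_v^{[N]}\chi_{N,M}\,\sigma_{j+1}\cdots\sigma_{n-2}\cdot\sigma_{n-1}\cdot K_r^{[j]}\rho_w^{[M]} .
\]
Now the factor to the left of $\sigma_{n-1}$ is a braid. The Markov move and absorption leave $\pi_v^{[N]}\chi_{N,M}K_r^{[N+M-1]}\rho_w^{[M]}$ on $n-1$ strands. By \eqref{eq:c} and \eqref{eq:d}, $\pi_v^{[N]}\chi_{N,M}=\pi_v^{[N]}\chi_{1,M}^{[N-1]}\chi_{N-1,M}=\pi_{1v}^{[N-1]}\chi_{N-1,M}$. As $\chi_{N-1,M}$ commutes with $K_r^{[N+M-1]}$, this is $C(1v,w)$.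

(R4) Here $v$ has $M-1$ zeros, $w$ has $N-1$ zeros, each has $r$ ones, and
\[
C(v0,w0)=\pi_v^{[N]}\chi_{r,1}^{[j]}K_r^{[j+1]}\,\chi_{N,M}\,\chi_{1,r}^{[j]}\rho_w^{[M]} .
\]
The two crossings of the box are separated by $\chi_{N,M}$, but only one crossing of $\chi_{N,M}$ touches position $j+1$. We isolate it. By \eqref{eq:c}, \eqref{eq:chi1} and \eqref{eq:b},
\[
\chi_{N,M}=\mathsf a\,\sigma_j\,\chi_{N-1,M-1}\,\mathsf b,\qquad\mathsf a=\chi_{1,M-1}^{[N-1]},\qquad\mathsf b=\chi_{N-1,1}^{[M-1]} .
\]
The braids $\mathsf a,\chi_{N-1,M-1},\mathsf b$ live on positions at most $j$, so they commute with $\chi_{r,1}^{[j]}$, $\chi_{1,r}^{[j]}$, $K_r^{[j+1]}$ and $K_r^{[j]}$. Put $X=\pi_v^{[N]}\mathsf a$ and $Y=\chi_{N-1,M-1}\mathsf b\,\rho_w^{[M]}$. Then by \eqref{eq:slide}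
\[
C(v0,w0)\simeq X\,K_r^{[j]}\,\chi_{r,1}^{[j]}\sigma_j\chi_{1,r}^{[j]}\,Y .
\]
The words $\sigma_{n-1}\cdots\sigma_{j+1}\sigma_j\sigma_{j+1}\cdots\sigma_{n-1}$ and $\sigma_j\cdots\sigma_{n-2}\sigma_{n-1}\sigma_{n-2}\cdots\sigma_j$ both represent the transposition $(j\ n)$, which has $2(n-j)-1=2r+1$ inversions, and both have this length. They are reduced, hence equal as braids. In the second word position $n$ is met by a single $\sigma_{n-1}$, followed by a braid. The Markov move shows that $\mathcal H(v0,w0)$ is $\mathcal H$ of
\[
X\,K_r^{[j]}\,(\sigma_j\cdots\sigma_{n-2})(\sigma_{n-2}\cdots\sigma_j)\,Y=X\,K_r^{[j]}\chi_{1,r}^{[j-1]}\chi_{r,1}^{[j-1]}\,Y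
\]
on $n-1$ strands. Lemma~\ref{lem:triangle} on the last $r+1$ positions places this complex in a triangle with first term $qt^{-r}E_2$ and third term $t^{-r}E_1$, where $E_1=XK_{r+1}^{[j-1]}Y$ and $E_2=XK_r^{[j]}Y$.

\emph{The term $E_1$.} By \eqref{eq:d} and \eqref{eq:e}, $X=\pi_{1v}^{[N-1]}$ and $\mathsf b\,\rho_w^{[M]}=\rho_{1w}^{[M-1]}$. As $j-1=(N-1)+(M-1)$, we get $E_1=C(1v,1w)$.

\emph{The term $E_2$.} We have $E_2\cong\pi_v^{[N]}K_r^{[j]}(\mathsf a\chi_{N-1,M-1}\mathsf b)\rho_w^{[M]}$. On the other hand, by \eqref{eq:d}, \eqref{eq:e}, \eqref{eq:b} and \eqref{eq:chi1}, on $n$ strands,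
\[
C(0v,0w)=\pi_v^{[N+1]}K_r^{[j+1]}\,\sigma_N\cdots\sigma_2\cdot\sigma_1\cdot\chi_{N,M-1}^{[1]}\rho_w^{[M+1]} .
\]
Here $N\ge1$, position $1$ is met by the single $\sigma_1$, and a braid follows. The left Markov move gives $\pi_v^{[N]}K_r^{[j]}(\sigma_{N-1}\cdots\sigma_1\,\chi_{N,M-1})\rho_w^{[M]}$ on $n-1$ strands. Compare the two braids in parentheses, on $N+M-1$ strands. Let $\ast$ be the strand that starts in position $N$, let $I$ be the $N-1$ strands to its left, and let $I'$ be the $M-1$ strands to its right. In $\mathsf a\chi_{N-1,M-1}\mathsf b$, first $\ast$ crosses $I'$, then $I$ crosses $I'$, then $\ast$ crosses $I$. In $\sigma_{N-1}\cdots\sigma_1\chi_{N,M-1}$, first $\ast$ crosses $I$, then $\ast$ and $I$ cross $I'$. The same pairs cross, each once, so these are the same positive permutation braid, and $\mathcal H(E_2)\cong\mathcal H(0v,0w)$.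

The shifts $q$ and $t$ have even $T$-degree. Under the hypothesis the outer terms of the long exact sequence live in even $T$-degrees, so the connecting maps, of degree $T$, vanish, and the sequence breaks into short exact sequences of graded vector spaces.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proof}

Let $(v^0,w^0)$ be the initial position of Section~\ref{sec:sweep}. It has $r=1$, so $C(v^0,w^0)=F(\beta)$ with $\beta=\beta_{v^0,w^0}$.

\begin{proposition}\label{prop:knot}
The closure of $\beta$ is a knot, and $\overline{\mathcal H}(\beta)$ has graded dimension $t^{-|\lambda|}A^\theta_\lambda(q,t)$.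
\end{proposition}

\begin{proof}
\emph{Graded dimension.} By Proposition~\ref{prop:bijection} the plays form a finite tree in which every nonempty position has $r\ge1$, so that $C(v,w)$ is defined, and every annihilation other than $(1,1)\to(\emptyset,\emptyset)$ has $r\ge2$. We claim that for each nonempty position $(v,w)$ in the tree, $\mathcal H(v,w)$ lives in even $T$-degrees and has graded dimension $1/(1-q)$ times the sum of the weights of all ways to complete the play from $(v,w)$. For $(1,1)$ this is (R0), the last move having weight $t^0=1$. For the other positions it follows by induction from the leaves, because (R1)--(R4) are the moves \eqref{eq:game} with their weights, and the induction hypothesis supplies the parity assumption in (R4). At the root, Proposition~\ref{prop:weight} gives $t^{-|\lambda|}A^\theta_\lambda/(1-q)$, and passing to reduced homology removes the denominator.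

\emph{One component.} The number of cycles of the permutation of a braid does not change under conjugation, under deletion of a factor $\sigma_i^2$, or under the Markov move of Lemma~\ref{lem:markov} for braids, where the extra strand is only inserted into an existing cycle. Follow the history of $\mu=\emptyset$. It has no creations, so $r=1$ up to the last move and all other moves are runs or passes. For $r=1$ the box $K_1$ is the identity, \eqref{eq:slide} is trivial, and there is nothing to absorb. So the proofs of (R2) and (R3) relate the braids of consecutive positions by braid relations and a Markov move. For a pass, the proof of (R4) relates $\beta_{v0,w0}$ by braid relations and a Markov move to $X\sigma_j^2Y$; deleting $\sigma_j^2$ gives the braid $XY$ of $E_2$, which is obtained from $\beta_{0v,0w}$ by a Markov move. The number of components is therefore constant along the history, and $\beta_{1,1}$ is the braid on one strand.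
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Write $A^\theta_\lambda=\sum a_{ij}q^it^j$. Since $t^{-|\lambda|}q^it^j=Q^{2(i-j)+2|\lambda|}\,T^{2(j-|\lambda|)}$, let $\overline{\mathcal H}_{(i,j)}$, for $i,j\in\mathbb Z$, be the piece of $\overline{\mathcal H}(\beta)$ of this bidegree. By Proposition~\ref{prop:knot}, $\overline{\mathcal H}(\beta)$ is the sum of these pieces, $\dim\overline{\mathcal H}_{(i,j)}=a_{ij}$, and Theorem~\ref{thm:GHM} applies because the closure is a knot. The operator $\mathsf F$ maps $\overline{\mathcal H}_{(i,j)}$ to $\overline{\mathcal H}_{(i+1,j-1)}$; it preserves $i+j$. All $Q$-degrees are even, so $c_0$ is even. Put $c'=c_0/2-|\lambda|\in\mathbb Z$. The parts of $Q$-degree $c_0\mp2k$ are those with $i-j=c'\mp k$. Hence for each $k\ge0$ and each $d$, the map $\mathsf F^k$ is an isomorphism from the piece with $i-j=c'-k$, $i+j=d$ to the piece with $i-j=c'+k$, $i+j=d$.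

Theorem~\ref{thm:GHM} does not give the center $c'$, and we read it off from the extreme terms. The partition $\mu$ contributes $i=|\lambda|-|\mu|$ and $0\le j\le|\mu|$, so $|i-j|\le|\lambda|$. The value $|\lambda|$ is attained by $\mu=\emptyset$, and the value $-|\lambda|$ by $\mu=\lambda$, because $\operatorname{sim}_\theta(\lambda)=|\lambda|$ by \eqref{eq:allsimilar}. The set of values of $i-j$ that occur is symmetric about $c'$, so $c'=0$.

For $i<j$ the map $\mathsf F^{\,j-i}:\overline{\mathcal H}_{(i,j)}\to\overline{\mathcal H}_{(j,i)}$ is thus an isomorphism. This gives $a_{ij}=a_{ji}$. It also shows that $\mathsf F$ is injective on $\overline{\mathcal H}_{(i,j)}$, so $a_{ij}\le a_{i+1,j-1}$. By Lemma~\ref{lem:unimodal}, $A^\theta_\lambda$ is Schur-positive.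
\end{proof}

Together with the reduction in Section~\ref{sec:intro}, this proves Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{EH}
B. Elias, M. Hogancamp, \emph{On the computation of torus link homology}, Compositio Math. 155 (2019) 164--205.

\bibitem{GHM}
E. Gorsky, M. Hogancamp, A. Mellit, \emph{Tautological classes and symmetry in Khovanov--Rozansky homology}, Duke Math. J. 173 (2024).

\bibitem{HM}
M. Hogancamp, A. Mellit, \emph{Torus link homology}, arXiv:1909.00418.

\bibitem{M}
A. Mellit, \emph{Homology of torus knots}, Geom. Topol. 26 (2022) 47--70.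

\bibitem{PL}
Viviane Pons, Lo\"ic Le Mogne, \emph{Deficit and $(q,t)$-symmetry in triangular partitions}, arXiv:2604.00245 (2026).

\end{thebibliography}
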